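\title{Fisher--KPP fronts behind a habitat edge moving at the critical speed}

\begin{abstract}
We study the equation $u_t=u_{xx}+u(r-u)$ on the line, where the growth rate $r$ equals $1-a$ behind the moving point $X(t)=2t-\eta\log(t+1)$ and equals $1$ ahead of it, with front-like initial data. For every $\eta<\frac32$ we prove that the solution converges uniformly to the traveling wave of speed $2$ for the rate $1-a$, placed at $2t-\frac{1}{1-\sqrt a}(\frac32-\sqrt a\,\eta)\log t$ up to a constant shift. This answers a problem posed by Lam, Wu and Yu for $\frac12\le\eta<\frac32$. The range is sharp: for $\eta\ge\frac32$ this convergence fails, and we identify the limits. The proof rests on a first moment of the exponentially weighted solution ahead of $X(t)$, which converges even when the nonlinear loss at $X(t)$ is not integrable in time.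
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The equation and the problem}

Let $a\in(0,1)$ and $\beta,\eta\in\mathbb R$. We consider the Fisher--KPP equation in a shifting habitat,
\begin{equation}\label{eq:main}
u_t=u_{xx}+u\,(r(t,x)-u),\qquad t>0,\ x\in\mathbb R,
\end{equation}
where
\[
r(t,x)=\begin{cases}1-a,& x\le X(t),\\ 1,& x>X(t),\end{cases}\qquad X(t)=\beta t-\eta\log(t+1).
\]
One thinks of $u$ as a population density. The habitat is good (growth rate $1$) ahead of the \emph{interface} $x=X(t)$ and poor (growth rate $1-a$) behind it. The initial datum $u_0=u(0,\cdot)$ is \emph{front-like}: continuous, bounded and nonnegative, with $\liminf_{x\to-\infty}u_0(x)>0$ and $u_0(x)=0$ for all large $x$. Solutions are understood in the weak sense and are classical away from the interface; Section~\ref{sec:tools} makes this precise.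

For $R\in\{1-a,1\}$ and $\lambda\in(0,\sqrt R\,]$ put $c_\lambda=\lambda+R/\lambda$, and let $\Phi_{\lambda,R}$ be the traveling wave profile
\[
c_\lambda\Phi'+\Phi''+\Phi(R-\Phi)=0\ \text{ on }\mathbb R,\qquad \Phi(-\infty)=R,\qquad \Phi(+\infty)=0,
\]
normalized by $e^{\lambda z}\Phi(z)\to1$ if $\lambda<\sqrt R$ and by $z^{-1}e^{\lambda z}\Phi(z)\to1$ if $\lambda=\sqrt R$, as $z\to+\infty$. We recall that $0<\Phi_{\lambda,R}<R$. The function $\Phi_{\lambda,R}(x-c_\lambda t)$ solves \eqref{eq:main} with $r\equiv R$. The speed $c_\lambda$ is at least $2\sqrt R$, with equality only for $\lambda=\sqrt R$: the slower the tail decays, the faster the wave.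

Two speeds are built into \eqref{eq:main}. If $r$ were a constant $R$, comparison with the linear equation $v_t=v_{xx}+Rv$ would give $u\le (\sup u_0)\exp\big(Rt-(x-x_0)^2/4t\big)$ for $x\ge x_0$, where $u_0=0$ on $[x_0,\infty)$. So a population that sees only the poor habitat cannot advance faster than $2\sqrt{1-a}$, and since $r\le1$ no front of \eqref{eq:main} advances faster than $2$. When the interface runs ahead of the bulk of the population, the few individuals in the good habitat still grow at rate $1$, and those that the interface overtakes lay down an exponential tail in the poor habitat. A tail $e^{-\lambda x}$ with $\lambda<\sqrt{1-a}$ is the tail of a wave faster than $2\sqrt{1-a}$. Set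
\[
\lambda_*=\frac\beta2-\sqrt a,\qquad c_*=\lambda_*+\frac{1-a}{\lambda_*}.
\]
A theorem of Lam and Wu states that if $(\beta,\eta)\in(2,2(\sqrt a+\sqrt{1-a}))\times\mathbb R$ or $(\beta,\eta)\in\{2\}\times(-\infty,\frac12)$, then there is a bounded function $\Lambda(t)$ with
\begin{equation}\label{eq:star}
\sup_{x\in\mathbb R}\Big|u(t,x)-\Phi_{\lambda_*,1-a}\Big(x-c_*t+\frac1{\lambda_*}\Big(\frac32-\sqrt a\,\eta\Big)\log t+\Lambda(t)\Big)\Big|\to0\qquad(t\to\infty).
\end{equation}

The case $\beta=2$ is the borderline. There $\lambda_*=1-\sqrt a$ and $c_*=(1-\sqrt a)+(1+\sqrt a)=2$, so the front in \eqref{eq:star} and the interface have the same linear speed, and the logarithms decide the distance between them. By \eqref{eq:star} the front lags behind $X(t)$ by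
\[
\Big(\frac{\frac32-\sqrt a\,\eta}{1-\sqrt a}-\eta\Big)\log t+O(1)=\frac{\frac32-\eta}{1-\sqrt a}\,\log t+O(1).
\]
For $\eta<\frac32$ the formula is self-consistent: the wave of the poor habitat lies in the poor habitat. For $\eta>\frac32$ it would place that wave inside the good habitat. So $\frac32$ is the natural limit of \eqref{eq:star}, while the theorem above stops at $\frac12$; the profile convergence for $\beta=2$ and $\frac12\le\eta\le\frac32$ was left open. The problem we address comes from Lam, Wu and Yu \cite{LWY}: \emph{does \eqref{eq:star} continue to hold for $\beta=2$ and $\frac12\le\eta<\frac32$?}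

\subsection{Results}

The answer is yes, and $\Lambda$ may be taken constant. From now on $\beta=2$, $u_0$ is front-like, and $u$ is the bounded nonnegative solution of \eqref{eq:main}. We write
\[
\kappa=\sqrt a\in(0,1),\qquad \lambda=1-\kappa,\qquad R=1-a=(1-\kappa)(1+\kappa),
\]
\[
\phi(z)=\begin{cases}e^{\kappa z},&z\le0,\\ 1+\kappa z,&z\ge0,\end{cases}\qquad r_0(z)=1-a\mathbf 1_{\{z\le0\}}.
\]
The function $\phi$ is $C^1$ and satisfies $\phi''=a\mathbf 1_{\{z\le0\}}\phi$ for $z\ne0$.

\begin{theorem}\label{thm:main}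
Let $\eta<\frac32$. There is $\alpha>0$, depending on $u_0$, $a$, $\eta$, such that with the constant $\Lambda=-\lambda^{-1}\log\alpha$,
\[
\sup_{x\in\mathbb R}\Big|u(t,x)-\Phi_{1-\sqrt a,\,1-a}\Big(x-2t+\frac1{1-\sqrt a}\Big(\frac32-\sqrt a\,\eta\Big)\log t+\Lambda\Big)\Big|\to0\qquad(t\to\infty).
\]
Moreover $t^{3/2-\eta}\,u(t,X(t)+z)\to\alpha\,\phi(z)e^{-z}$ locally uniformly in $z\in\mathbb R$. In particular \eqref{eq:star} holds for $\beta=2$ and $\frac12\le\eta<\frac32$.
\end{theorem}

The range $\eta<\frac32$ is sharp. In the next statement a solution of $w''+2w'+w(r_0-w)=0$ is a $C^1$ function that is $C^2$ and satisfies the equation for $z\ne0$.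

\begin{theorem}\label{thm:comp}
Let $\eta\ge\frac32$. Then \eqref{eq:star} is false for every bounded function $\Lambda(\cdot)$; so for $\beta=2$, \eqref{eq:star} holds if and only if $\eta<\frac32$. More precisely, there is $\alpha_1>0$ such that the following holds.
\begin{enumerate}
\item[(a)] If $\eta=\frac32$, then $\sup_x|u(t,x)-\Psi(x-X(t))|\to0$, where $\Psi$ is the unique bounded solution of $\Psi''+2\Psi'+\Psi(r_0-\Psi)=0$ with $\inf_{z\le K}\Psi>0$ for all $K$ and $\lim_{z\to\infty}z^{-1}e^z\Psi(z)=\alpha_1$.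
\item[(b)] If $\eta>\frac32$, then with $\Lambda=-\log\alpha_1$,
\[
\sup_x\big|u(t,x)-\Phi_{1,1}\big(x-2t+\tfrac32\log t+\Lambda\big)-\Theta(x-X(t))+1\big|\to0,
\]
where $\Theta$ is the unique bounded solution of $\Theta''+2\Theta'+\Theta(r_0-\Theta)=0$ with $\inf_{\mathbb R}\Theta>0$; it satisfies $\Theta(-\infty)=1-a$ and $\Theta(+\infty)=1$.
\end{enumerate}
\end{theorem}

In case (a) the front travels with the interface. In case (b) it has escaped: read from left to right, $u$ rises from $1-a$ to $1$ across the interface along $\Theta$, stays near $1$ over a distance $(\eta-\frac32)\log t+O(1)$, and falls to $0$ along the slowest wave of the good habitat. The theorem of Lam and Wu is not used in the proofs.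

\section{The weighted equation and what it predicts}\label{sec:idea}

\subsection{Logarithmically shifted frames}

To avoid writing $\log(t+1)$, we shift time: \emph{from here on $t\ge1$ is the original time plus one}, so that the interface is at $2(t-1)-\eta\log t$. For a real parameter $h$ consider the frame $z=x-2(t-1)+h\log t$. The function $U(t,z)=u(t-1,x)$ satisfies $\mathcal P_hU=U(r-U)$, where
\[
\mathcal P_h w=w_t-w_{zz}-\Big(2-\frac ht\Big)w_z .
\]
An exponential weight removes both the drift and the growth rate $1$. Put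
\[
\omega_h=1-\frac h{2t},\qquad V_h=\frac{hz}{2t^2}-\frac{h^2}{4t^2},\qquad E_h=t^he^{-\omega_hz}.
\]
Then for every function $g$,
\begin{equation}\label{eq:conj}
(\mathcal P_h-1)(E_hg)=E_h\,\big(g_t-g_{zz}-V_hg\big).
\end{equation}
Indeed $(E_hg)_t=E_h(g_t+\frac htg-\dot\omega_hzg)$, and since $2-\frac ht=2\omega_h$,
\[
(E_hg)_{zz}+2\omega_h(E_hg)_z=E_h\big(g_{zz}-2\omega_hg_z+\omega_h^2g+2\omega_hg_z-2\omega_h^2g\big)=E_h\big(g_{zz}-\omega_h^2g\big);
\]
now use $\dot\omega_h=\frac h{2t^2}$ and $\omega_h^2+\frac ht=1+\frac{h^2}{4t^2}$.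

Our basic frame is the one with
\[
h=\eta_0:=\min\{\eta,\tfrac32\},\qquad N:=\tfrac32-\eta_0\ge0 .
\]
The letters $z$, $U$, $\omega$, $V$, $E$ without index refer to it, and $g:=U/E=t^{-\eta_0}e^{\omega z}U$. The interface is $z=\iota(t):=(\eta_0-\eta)\log t\le0$. Thus $\iota\equiv0$ and the frame follows the interface if $\eta\le\frac32$, while $\iota(t)\to-\infty$ if $\eta>\frac32$; in all cases $r=1$ on $z>0$. With $\mathbf r(t,z)=r_0(z-\iota(t))$, we have
\begin{equation}\label{eq:U}
U_t=U_{zz}+\Big(2-\frac{\eta_0}t\Big)U_z+U(\mathbf r-U),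
\end{equation}
and by \eqref{eq:conj},
\begin{equation}\label{eq:g}
g_t=g_{zz}-a\mathbf 1_{\{z\le\iota(t)\}}\,g+(V-U)g .
\end{equation}
That the good habitat leaves a pure heat equation, with neither growth nor decay at leading order, is the special feature of $\beta=2$. The potential $V$ is the price of the logarithmic drift; it vanishes for $\eta=0$.

\subsection{The prediction of the linear problem}

The discussion in this subsection is heuristic. Let $\eta<\frac32$, and drop $V$ and $U$ from \eqref{eq:g}, leaving $g_t=g_{zz}-a\mathbf 1_{\{z\le0\}}g$. On the scale $z\sim\sqrt t$ the absorbing half-line acts like a Dirichlet condition at $0$, so one expects $g\approx\alpha_1g_0$, where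
\[
g_0(t,z)=t^{-3/2}\,z\,e^{-z^2/4t}
\]
solves the heat equation. For $1\ll z\ll\sqrt t$ this is $\alpha_1t^{-3/2}z$. On the scale $z\sim1$ the factor $t^{-3/2}$ varies slowly and $g$ should be stationary. The stationary solutions that are bounded on the left are the multiples of $\phi$, and matching slopes gives $g\approx\alpha t^{-3/2}\phi(z)$ with $\alpha\kappa=\alpha_1$. Returning to $U=Eg$,
\[
U(t,z)\approx\alpha t^{-N}\phi(z)e^{-z},\qquad\text{so for }z\le0,\qquad U(t,z)\approx\alpha e^{-\lambda(z+\xi(t))},\quad\xi(t)=\frac N\lambda\log t .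
\]
This is the tail of $\Phi_{\lambda,R}(z+\xi(t)+\Lambda)$ with $e^{-\lambda\Lambda}=\alpha$, which is Theorem~\ref{thm:main}. The picture is consistent as long as $U$ is small at the interface, that is, for $N>0$.

There is an objection. The neglected term $-Ug$ is a loss at the rate $U(t,0)\approx\alpha t^{-N}$ at the interface, and $\int^\infty t^{-N}dt=\infty$ when $N\le1$, which is exactly $\eta\ge\frac12$. One might guess that the loss then accumulates and changes the law $t^{-3/2}$, and with it the coefficient of $\log t$.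

\subsection{A model computation: uniform loss and localized loss}\label{sec:model}

The smallest model in which the objection can be tested is
\[
g_t=g_{zz}-q(t,z)\,g\quad(t>4,\ z>0),\qquad g(t,0)=0,\qquad g(4,\cdot)=g_0(4,\cdot),
\]
with a smooth bounded loss rate $q\ge0$. The quantity that measures the amplitude of $g_0$ is the first moment $m(t)=\int_0^\infty z\,g(t,z)\,dz$, which equals $\sqrt{4\pi}$ for $g=g_0$ at all times. Since $\int_0^\infty zg_{zz}\,dz=g(t,0)=0$,
\[
\dot m(t)=-\int_0^\infty z\,q\,g\,dz .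
\]
If $q=t^{-N}$ is uniform in space, then $g=g_0\exp(-\int_4^t\tau^{-N}d\tau)$, and $m(t)\to0$ exactly when $N\le1$. This is the objection. Now take $q=e^{-z}$, which at $z=0$ does not decay in time at all. The maximum principle gives $0\le g\le g_0\le t^{-3/2}z$, hence
\[
\dot m\ge-t^{-3/2}\int_0^\infty z^2e^{-z}dz=-2t^{-3/2},\qquad \lim_{t\to\infty}m(t)\ge\sqrt{4\pi}-2\int_4^\infty t^{-3/2}dt=2\sqrt\pi-2>0 .
\]
The moment lives at distance $\sqrt t$ from the boundary, and the region $z=O(1)$ carries only a fraction $O(t^{-3/2})$ of it. A loss concentrated there costs an integrable amount, however slowly its rate decays. In \eqref{eq:g} the rate $q=U$ on $z>0$ is of the second kind, because $U$ carries the factor $e^{-\omega z}$.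

\subsection{Plan of the proof}

We move from right to left. Section~\ref{sec:upper} proves the upper bound $g\le Ct^{-3/2}\phi$, with Gaussian decay on the right. With it, Section~\ref{sec:moment} carries out the moment computation for \eqref{eq:g} and obtains $g\approx\alpha_1t^{-3/2}z$ for $1\ll z\le t^{1/4}$, with $\alpha_1>0$. These two sections cover all $\eta$. For $\eta<\frac32$, a linear Liouville argument carries the asymptotics across the interface (Section~\ref{sec:interface}), and barriers pass from the value of $U$ at the interface to the wave (Section~\ref{sec:wave}). For $\eta\ge\frac32$, a nonlinear Liouville theorem replaces both steps (Section~\ref{sec:comp}).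

\section{Tools}\label{sec:tools}

\subsection{Solutions, regularity, compactness}

The solution $u$ is bounded, nonnegative and continuous on $[0,\infty)\times\mathbb R$, equals $u_0$ at time $0$, and satisfies \eqref{eq:main} in the sense of distributions for positive times. We use two standard facts on the equation $w_t=w_{zz}+b(t)w_z+f$ with a smooth drift $b$ depending on time only (the shift $z\mapsto z+\int b$ reduces them to the heat equation).

\medskip\noindent\textbf{(R) Interior regularity.} Let $Q\Subset Q'$ be bounded open sets of the $(t,z)$-plane and $3<p<\infty$. If $w,f\in L^p(Q')$ and the equation holds in $Q'$ in the sense of distributions, then $w\in W^{2,1}_p(Q)$, that is, $w,w_z,w_{zz},w_t\in L^p(Q)$, and $w$, $w_z$ are H\"older continuous in $Q$; all these norms are bounded in terms of $Q,Q',p,\sup|b|$ and $\|w\|_{L^p(Q')}+\|f\|_{L^p(Q')}$. If $f$ is locally H\"older continuous, then $w$ is a classical solution ($w_t,w_z,w_{zz}$ are continuous; we write $w\in C^{1,2}$).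

\medskip\noindent\textbf{(C) Compactness.} Let $w_n$ solve the equation with data $b_n,f_n$ on domains exhausting $\mathbb R^2$, with $w_n,b_n,f_n$ locally uniformly bounded. By (R) and the Arzel\`a--Ascoli theorem a subsequence of $w_n$ converges locally uniformly. If along it $b_n$ tends locally uniformly to a constant $b$ and $f_n\to f$ almost everywhere, dominated convergence shows that the limit solves the equation with data $b,f$, and (R) applies to it.

\medskip
Since $u(r-u)$ is bounded, (R) shows that $u$ and $u_x$ are locally H\"older continuous for positive times, \emph{also across the interface}. Off the interface $u(r-u)$ is then locally H\"older continuous, so $u$ is classical there. The same holds for $U$ and $g$.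

\subsection{A comparison principle with an interface}

Every comparison below involves functions that are classical off one curve and have at worst a corner on it. A supersolution may have a concave corner, as the minimum of two supersolutions does.

\begin{lemma}\label{lem:comp}
Let $T<T'<\infty$ and $Q=\{T\le t\le T',\ l_1(t)\le z\le l_2(t)\}$, where each $l_i$ is continuous or infinite. Call $\partial_pQ$ the set of points of $Q$ with $t=T$ or $z=l_i(t)$. Let $j\in C^1([T,T'])$, let $b$ be bounded and $c$ bounded above, and let $w\in C(Q)$ satisfy $w\ge-C_0e^{C_0|z|}$ in $Q$ and $w\ge0$ on $\partial_pQ$. Assume that at each point of $Q\setminus\partial_pQ$ where $w<0$: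
\begin{enumerate}
\item[(i)] if $z\ne j(t)$, then $w$ is $C^{1,2}$ near the point and $w_t-w_{zz}-bw_z-cw\ge0$ there;
\item[(ii)] if $z=j(t)$, then $w$ has one-sided $z$-derivatives with $w_z(t,j^-)\ge w_z(t,j^+)$.
\end{enumerate}
Then $w\ge0$ in $Q$.
\end{lemma}

The bound on $c$ is needed only at points where $w<0$. If no curve is present, (ii) is void.

\begin{proof}
We add a small positive function that makes both (i) and (ii) strict. Let $q(y)=1+e^{-|y|}$ and $e=\varepsilon e^{Bt}\cosh((C_0+1)z)\,q(z-j(t))$. Off the curve $|q'|,|q''|\le q$, and $j'$ is bounded, so $e_z/e$, $e_{zz}/e$ and $e_t/e-B$ are bounded independently of $B$ and $\varepsilon$. Fix $B$ so large that $e_t-e_{zz}-be_z-ce>0$ off the curve. On the curve $e_z(j^-)>e_z(j^+)$ because $q'(0^-)=1>-1=q'(0^+)$.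

The function $w^\varepsilon=w+e$ is positive on $\partial_pQ$ and tends to $+\infty$ as $|z|\to\infty$ in $Q$, uniformly in $t$. So $\{w^\varepsilon\le0\}$ is compact and disjoint from $\partial_pQ$. If it is not empty, let $(t_0,z_0)$ be a point of it with smallest time. Then $w^\varepsilon>0$ for $t<t_0$, hence $w^\varepsilon(t_0,\cdot)\ge0$ and $w^\varepsilon(t_0,z_0)=0$, and $w=-e<0$ at this point. If $z_0\ne j(t_0)$, then $w^\varepsilon_t\le0$, $w^\varepsilon_z=0$, $w^\varepsilon_{zz}\ge0$, $w^\varepsilon=0$ there, contradicting $w^\varepsilon_t-w^\varepsilon_{zz}-bw^\varepsilon_z-cw^\varepsilon>0$. If $z_0=j(t_0)$, minimality in $z$ gives $w^\varepsilon_z(j^-)\le0\le w^\varepsilon_z(j^+)$, contradicting $w^\varepsilon_z(j^-)>w^\varepsilon_z(j^+)$. Hence $w^\varepsilon>0$, and we let $\varepsilon\to0$.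
\end{proof}

For two functions $w_1,w_2$ the identity
\begin{equation}\label{eq:diff}
w_1(r-w_1)-w_2(r-w_2)=(r-w_1-w_2)(w_1-w_2)
\end{equation}
turns a nonlinear comparison into the linear one, with $c=r-w_1-w_2\le1$ whenever $w_1,w_2\ge0$.

\subsection{Crude bounds}

Let $\Gamma_\sigma(x)=(4\pi\sigma)^{-1/2}e^{-x^2/4\sigma}$ be the heat kernel, $M=\max\{1,\sup u_0\}$, and fix $x_0,x_1,\delta_0>0$ with $u_0=0$ on $[x_0,\infty)$ and $u_0\ge\delta_0$ on $(-\infty,-x_1]$.

\begin{lemma}\label{lem:crude}
We have $0\le u\le M$, and for every $\sigma>0$,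
\begin{align}
u(\sigma,x)&\le Me^{\sigma}e^{-(x-x_0)^2/4\sigma}&&(x\ge x_0),\label{eq:crudeup}\\
u(\sigma,x)&\ge\delta_0e^{-M\sigma}(4\pi\sigma)^{-1/2}e^{-(x+x_1+1)^2/4\sigma}&&(x\ge-x_1),\label{eq:crudelow}
\end{align}
and $u(\sigma,x)\ge\frac12\delta_0e^{-M\sigma}$ for $x\le-x_1$. In particular $\inf_{x\le K}u(\sigma,x)>0$ for all $\sigma>0$ and $K\in\mathbb R$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:comp} three times on $[0,T']\times\mathbb R$ with $j=X$, $b=0$; all functions are bounded and $C^1$ in $x$ across the interface. For $w=M-u$ and $c=r-u-M$, \eqref{eq:diff} gives $w_\sigma-w_{xx}-cw=M(M-r)\ge0$. For $w=e^\sigma\Gamma_\sigma*u_0-u$ we have $w_\sigma-w_{xx}-w=u(1-r+u)\ge0$, and for $w=u-e^{-M\sigma}\Gamma_\sigma*u_0$ we have $w_\sigma-w_{xx}+Mw=u(r-u+M)\ge0$. So $e^{-M\sigma}\Gamma_\sigma*u_0\le u\le e^\sigma\Gamma_\sigma*u_0$. For $x\ge x_0$ and $v\ge0$, $(x-x_0+v)^2\ge(x-x_0)^2+v^2$, so $\Gamma_\sigma*u_0(x)\le M\int_0^\infty\Gamma_\sigma(x-x_0+v)\,dv\le Me^{-(x-x_0)^2/4\sigma}$. For the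 lower bounds keep only the part of $u_0$ on $[-x_1-1,-x_1]$ if $x\ge-x_1$, and on $(-\infty,x]$ if $x\le-x_1$.
\end{proof}

In what follows $T$ is a large fixed number depending only on $a$ and $\eta$, with $T\ge25$ and $\omega\ge\frac{1+\kappa}2$ for $t\ge T$; this is possible because $\kappa<1$. The letter $C$ denotes constants that depend on $u_0,a,\eta$ but not on $t,z$ or the auxiliary parameters $s,K,\epsilon$.

\section{The upper bound}\label{sec:upper}

\begin{proposition}\label{prop:upper}
For $t\ge T$ and $z\ge0$,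
\begin{equation}\label{eq:upper}
g(t,z)\le Ct^{-3/2}(1+z)e^{-z^2/5t},\qquad U(t,z)\le Ct^{-N}(1+z)e^{-z/2}.
\end{equation}
If $\eta<\frac32$, then moreover $g(t,z)\le Ct^{-3/2}\phi(z)$ for all $z\in\mathbb R$ and $t\ge T$.
\end{proposition}

The nonlinear term has the favorable sign, so we need a supersolution of the linear equation of the form $\bar g=\phi\bar f$ with $\bar f\approx t^{-3/2}$. For $z\ge0$ we have $\phi=\kappa\zeta$ with $\zeta=z+1/\kappa$, and
\begin{equation}\label{eq:Lplus}
g=\kappa\zeta f\ \Longrightarrow\ g_t-g_{zz}-Vg=\kappa\zeta\,\mathcal L_+f,\qquad\mathcal L_+f=f_t-f_{\zeta\zeta}-\frac2\zeta f_\zeta-Vf,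
\end{equation}
where the radial Laplacian of $\mathbb R^3$ appears. For $F=t^{-3/2}e^{-\gamma(t)\zeta^2}$,
\begin{equation}\label{eq:gauss}
F_t-F_{\zeta\zeta}-\frac2\zeta F_\zeta=F\Big[-\frac3{2t}+6\gamma-(\dot\gamma+4\gamma^2)\zeta^2\Big],
\end{equation}
which vanishes for $\gamma=\frac1{4t}$. For the slightly wider and slightly narrower Gaussians $\gamma_\pm=\frac{1\pm t^{-1/2}}{4t}$ we compute $-\dot\gamma_\pm=\frac14t^{-2}\pm\frac38t^{-5/2}$ and $4\gamma_\pm^2=\frac14t^{-2}\pm\frac12t^{-5/2}+\frac14t^{-3}$, so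
\begin{equation}\label{eq:gammapm}
-\frac3{2t}+6\gamma_\pm=\pm\frac32t^{-3/2},\qquad-\dot\gamma_\pm-4\gamma_\pm^2=\mp\frac18t^{-5/2}-\frac14t^{-3}.
\end{equation}
The quadratic term has the size needed to absorb the linearly growing potential, since for every $h$ and $\zeta\ge0$,
\begin{equation}\label{eq:amgm}
\frac{|h|\zeta}{2t^2}\le\frac1{16}\zeta^2t^{-5/2}+h^2t^{-3/2}.
\end{equation}
What remains is of order $t^{-3/2}$, integrable in time, and is paid for by a bounded factor $\theta(t)$.

For $z<0$ and $\eta<\frac32$ we have $\phi=e^{\kappa z}$ and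
\begin{equation}\label{eq:Lminus}
g=e^{\kappa z}f\ \Longrightarrow\ g_t-g_{zz}+ag-Vg=e^{\kappa z}\mathcal L_-f,\qquad\mathcal L_-f=f_t-f_{zz}-2\kappa f_z-Vf .
\end{equation}
Here the decay $f_t\approx-\frac3{2t}f$ must be balanced by the transport term, which requires a slope $f_z/f<-\frac3{4\kappa t}$ on the left. The corner at $z=0$ has to be concave, so the slope on the right must be at least as negative. The Gaussian gives only about $-\frac1{2\kappa t}$. We obtain the missing slope from a corrector $1+\frac A{t\zeta}$, which is harmonic in $\mathbb R^3\setminus\{0\}$ and therefore costs only $O(t^{-2})$.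

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
The bound on $U=t^{\eta_0}e^{-\omega z}g$ follows from the bound on $g$ since $\omega\ge\frac12$.

\emph{The barrier on $z\ge0$.} Let $\gamma=\gamma_-$, $\theta=e^{-Dt^{-1/2}}$ with $D=5+2\eta_0^2$, $\rho=1+\frac A{t\zeta}$ with $A\ge0$, and $\bar g=\kappa\zeta\bar f$ with $\bar f=\theta F\rho$. Using $\dot\theta/\theta=\frac D2t^{-3/2}$, \eqref{eq:gauss}, $\rho_{\zeta\zeta}+\frac2\zeta\rho_\zeta=0$, $\rho_t=-\frac A{t^2\zeta}$ and $2F_\zeta\rho_\zeta=\frac{4\gamma A}{t\zeta}F$, we get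
\[
\frac{\mathcal L_+\bar f}{\theta F}=\rho\Big[\frac D2t^{-3/2}-\frac3{2t}+6\gamma-(\dot\gamma+4\gamma^2)\zeta^2-V\Big]-\frac A{t^2\zeta}-\frac{4\gamma A}{t\zeta}.
\]
For $t\ge16$, \eqref{eq:gammapm} gives $-\dot\gamma-4\gamma^2\ge\frac1{16}t^{-5/2}$, and $V\le\frac{|\eta_0|\zeta}{2t^2}$. By \eqref{eq:amgm} the bracket is at least $(\frac D2-\frac32-\eta_0^2)t^{-3/2}=t^{-3/2}$. The last two terms are at least $-2A\kappa t^{-2}$, because $\zeta\ge1/\kappa$ and $4\gamma\le1/t$. Since $\rho\ge1$, $\mathcal L_+\bar f>0$ on $z>0$ for $t\ge T$. Also $\gamma\ge\frac1{5t}$ for $t\ge25$, so $\bar g\le Ct^{-3/2}(1+z)e^{-z^2/5t}$.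

\emph{The initial time.} Here we use that $u_0$ vanishes on the right. By \eqref{eq:crudeup} with $\sigma=T-1$, $g(T,z)\le\exp\big(-\frac{z^2}{4(T-1)}+O(z)\big)$ as $z\to\infty$. Since $\gamma(T)<\frac1{4T}<\frac1{4(T-1)}$, the ratio $g/\bar g$ tends to $0$ at $t=T$; it is continuous, so $g(T,\cdot)\le C\bar g(T,\cdot)$ on $[0,\infty)$.

The potential $V$ is unbounded, so we compare at the level of $U$, with $w=E(C\bar g-g)=CE\bar g-U\ge-M$ and the bounded drift $b=2-\eta_0/t$.

\emph{Case $\eta\ge\frac32$.} Take $A=0$ and compare on $z\ge0$. At $z=0$, $g=t^{-3/2}U\le Mt^{-3/2}\le C\bar g$, because $\theta e^{-\gamma/\kappa^2}$ is bounded below. On $z>0$, \eqref{eq:conj}, \eqref{eq:Lplus} and \eqref{eq:U} give $(\mathcal P_{\eta_0}-1)w=CE\kappa\zeta\mathcal L_+\bar f+U^2\ge0$. Lemma~\ref{lem:comp} with $c=1$ yields $g\le C\bar g$.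

\emph{Case $\eta<\frac32$.} Now $U\le M$ does not give $g(t,0)\le Ct^{-3/2}$, and the barrier must be continued across the interface. Take $A=2/\kappa^3$, and for $-\sqrt t\le z\le0$ put
\[
\bar g=e^{\kappa z}\bar f,\qquad\bar f=\bar f_0(t)\Big(1-\frac z{\kappa t}\Big),\qquad\bar f_0(t)=\bar f(t,0^+)=\theta t^{-3/2}e^{-\gamma/\kappa^2}\Big(1+\frac{A\kappa}t\Big).
\]
Then $\bar g$ is continuous at $z=0$. Since $\dot\theta\ge0$ and $\dot\gamma\le0$ for $t\ge T$, we have $\dot{\bar f}_0/\bar f_0\ge-\frac3{2t}-\frac{A\kappa}{t^2}$. For $-\sqrt t\le z\le0$ we have $V\le\frac{|\eta_0|}2t^{-3/2}$, $1\le1-\frac z{\kappa t}\le1+\frac1{\kappa\sqrt t}$, and $\partial_t(1-\frac z{\kappa t})=\frac z{\kappa t^2}\ge-\frac1{\kappa t^{3/2}}$, while $-2\kappa\bar f_z=\frac2t\bar f_0$ and $\bar f_{zz}=0$. Hence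
\[
\frac{\mathcal L_-\bar f}{\bar f_0}\ge\frac1t\Big[2-\Big(1+\frac1{\kappa\sqrt t}\Big)\Big(\frac32+\frac{A\kappa}t+\frac{|\eta_0|}{2\sqrt t}\Big)-\frac1{\kappa\sqrt t}\Big]>0\qquad(t\ge T),
\]
because $2>\frac32$. At the corner, for $t\ge A\kappa$,
\[
\partial_z\log\bar f(0^+)=-\frac{2\gamma}\kappa-\frac{A\kappa^2}{t+A\kappa}\le-\frac{2/\kappa}{t+A\kappa}\le-\frac1{\kappa t}=\partial_z\log\bar f(0^-).
\]
As $\phi$, $E$ and $U$ are $C^1$ in $z$, this gives $w_z(0^-)\ge w_z(0^+)$.

On the lateral boundary $z=-\sqrt t$, and more generally for $z\le-\sqrt t$, the weight is stronger than $\phi$: from $\omega-\kappa\ge\frac{1-\kappa}2$,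
\begin{equation}\label{eq:farleft}
g\le Mt^{-\eta}e^{\omega z}\le Mt^{-\eta}e^{-\frac{1-\kappa}2\sqrt t}\,e^{\kappa z}\le Ct^{-3/2}e^{\kappa z}.
\end{equation}
Since $\bar f\ge\bar f_0\ge t^{-3/2}/C$, we get $g\le C\bar g$ at $z=-\sqrt t$. At $t=T$ we have $g\le C\bar g$ on $[0,\infty)$ as above and on $[-\sqrt T,0]$ by compactness. Off $z=0$, \eqref{eq:conj}, \eqref{eq:Lplus} and \eqref{eq:Lminus} give $(\mathcal P_{\eta_0}-r_0)w\ge U^2\ge0$. Lemma~\ref{lem:comp} on $z\ge-\sqrt t$ with $j=0$, $c=r_0$ yields $g\le C\bar g$. This proves \eqref{eq:upper}, and since $\bar f\le Ct^{-3/2}$ it gives $g\le Ct^{-3/2}\phi$ for $z\ge-\sqrt t$; the rest of the line is covered by \eqref{eq:farleft}.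
\end{proof}

\section{The first moment and the region ahead of the interface}\label{sec:moment}

\subsection{Convergence of the moment}

We now carry out the computation of Section~\ref{sec:model} for \eqref{eq:g}. There are two new sources, the boundary value $g(t,0)$ and the potential $V$, and we want pointwise information, so we use the representation formula on the half-line rather than the derivative of $m$. The range $z\le t^{1/4}$ is chosen so that its right end is far beyond $\log t$ and far below $\sqrt t$.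

\begin{proposition}\label{prop:moment}
Let $m(s)=\int_0^\infty y\,g(s,y)\,dy$. Then $m(s)$ has a limit $m_\infty$ as $s\to\infty$, and with $\alpha_1=m_\infty/\sqrt{4\pi}$, for every $K\ge1$,
\begin{equation}\label{eq:inter}
\limsup_{t\to\infty}\ \sup_{K\le z\le t^{1/4}}\Big|\frac{t^{3/2}}z\,g(t,z)-\alpha_1\Big|\le\frac CK .
\end{equation}
In particular $t^{3/2}g(t,z)/z\to\alpha_1$ along $z=t^{1/4}$.
\end{proposition}

\begin{proof}
Let $p_\sigma$ be the Dirichlet heat kernel of the half-line and $k_\sigma$ its boundary kernel: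
\[
p_\sigma(z,y)=\Gamma_\sigma(z-y)-\Gamma_\sigma(z+y)=\Gamma_\sigma(z-y)\big(1-e^{-zy/\sigma}\big),\qquad k_\sigma(z)=\partial_yp_\sigma(z,0)=\frac z\sigma\Gamma_\sigma(z).
\]
For $z,y>0$ we shall use
\begin{equation}\label{eq:kernel}
\begin{gathered}
0\le p_\sigma\le\frac{zy}{\sqrt{4\pi}\,\sigma^{3/2}},\qquad\int_0^\infty p_\sigma\,dy\le1,\qquad\int_0^\infty p_\sigma\,y\,dy=z,\\
\int_0^\infty k_\sigma(z)\,d\sigma=1,\qquad\int_0^\infty p_\sigma\,d\sigma=\min(z,y).
\end{gathered}
\end{equation}
The first follows from $1-e^{-q}\le q$, the second from $p_\sigma\le\Gamma_\sigma(z-y)$, the third from $\int_0^\infty p_\sigma y\,dy=\int_{\mathbb R}\Gamma_\sigma(z-y)y\,dy$. The substitution $v=z/2\sqrt\sigma$ turns the fourth into $\frac2{\sqrt\pi}\int_0^\infty e^{-v^2}dv=1$. Finally $\Gamma_\sigma'=-\frac12k_\sigma$ gives $p_\sigma=\frac12\int_{|z-y|}^{z+y}k_\sigma(v)\,dv$, whose $\sigma$-integral is $\frac12(z+y-|z-y|)$.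

On $z>0$ we have $g_t=g_{zz}+(V-U)g$. For $s\ge T$ and $t\ge2s$ we claim that $g(t,z)=I_1+I_2+I_3$, where
\[
I_1=\int_0^\infty p_{t-s}(z,y)g(s,y)\,dy,\qquad I_2=\int_s^tk_{t-\tau}(z)g(\tau,0)\,d\tau,
\]
\[
I_3=\int_s^t\!\!\int_0^\infty p_{t-\tau}(z,y)\big[(V-U)g\big](\tau,y)\,dy\,d\tau .
\]
Indeed, the sum is the standard solution of the inhomogeneous heat equation on the half-line with the bounded, continuous, compatible data $g(s,\cdot)$, $g(\cdot,0)$ and the source $(V-U)g$, which is locally H\"older continuous and, by \eqref{eq:upper}, bounded. Its difference with $g$ is bounded, continuous, solves the heat equation and vanishes on the parabolic boundary, so it is zero by Lemma~\ref{lem:comp}.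

Let $1\le z\le t^{1/4}$. The term $I_1$ is the main one. In $I_2$ and $I_3$ we split at $\tau=t/2$: for early times the kernels are bounded pointwise by $k_{t-\tau}(z)\le Czt^{-3/2}$ and $p_{t-\tau}(z,y)\le Czyt^{-3/2}$, so only moments of the sources matter; for late times the sources are small and the kernels are integrated.

\emph{The term $I_1$.} With $q=\frac{zy}{t-s}$,
\[
\frac{t^{3/2}}zp_{t-s}(z,y)=\Big(\frac t{t-s}\Big)^{3/2}\frac y{\sqrt{4\pi}}\,e^{-(z-y)^2/4(t-s)}\,\frac{1-e^{-q}}q .
\]
For fixed $s,y$ this tends to $y/\sqrt{4\pi}$ as $t\to\infty$, uniformly in $z\in(0,t^{1/4}]$, because $q\to0$ and $(z-y)^2/(t-s)\to0$ uniformly; and it is at most $Cy$. Since $yg(s,y)$ is integrable, dominated convergence, applied to the supremum over $z$ of the difference, gives $\sup_{0<z\le t^{1/4}}|t^{3/2}I_1/z-m(s)/\sqrt{4\pi}|\to0$ for fixed $s$.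

\emph{The term $I_2$.} By \eqref{eq:upper}, $g(\tau,0)\le C\tau^{-3/2}$. Early times contribute at most $Czt^{-3/2}\int_s^\infty\tau^{-3/2}d\tau\le Czt^{-3/2}s^{-1/2}$, late times at most $Ct^{-3/2}\int_0^\infty k_\sigma d\sigma=Ct^{-3/2}$.

\emph{The $V$-part of $I_3$.} We have $|V|\le C(1+y)\tau^{-2}$, so $|V|g\le C\tau^{-7/2}(1+y)^2e^{-y^2/5\tau}$. Since $\int_0^\infty y(1+y)^2e^{-y^2/5\tau}dy\le C\tau^2$, early times contribute at most $Czt^{-3/2}\int_s^\infty\tau^{-3/2}d\tau\le Czt^{-3/2}s^{-1/2}$. For late times $(1+y)e^{-y^2/5\tau}\le C\sqrt\tau$ gives $|V|g\le Ct^{-3}(1+y)$, and by \eqref{eq:kernel} the contribution is at most $Ct\cdot t^{-3}(1+z)\le Czt^{-2}$.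

\emph{The $U$-part of $I_3$.} By \eqref{eq:upper}, $Ug\le C\tau^{-3/2-N}(1+y)^2e^{-y/2}$. The first moment in $y$ is at most $C\tau^{-3/2-N}$, which is integrable for every $N\ge0$, so early times contribute at most $Czt^{-3/2}s^{-1/2}$. Late times contribute at most $Ct^{-3/2-N}\int_0^\infty\min(z,y)(1+y)^2e^{-y/2}dy\le Ct^{-3/2}$.

Multiplying by $t^{3/2}/z$ and using $1/z\le1/K$, we obtain for all $s\ge T$ and $K\ge1$
\begin{equation}\label{eq:sK}
\limsup_{t\to\infty}\ \sup_{K\le z\le t^{1/4}}\Big|\frac{t^{3/2}}zg(t,z)-\frac{m(s)}{\sqrt{4\pi}}\Big|\le C\big(s^{-1/2}+K^{-1}\big).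
\end{equation}
The point $z=t^{1/4}$ is admissible for every $K$ once $t$ is large. So along it the $\limsup$ is at most $Cs^{-1/2}$, and comparing two values $s,s'$ gives $|m(s)-m(s')|\le C(s^{-1/2}+s'^{-1/2})$. Thus $m$ converges, and $s\to\infty$ in \eqref{eq:sK} gives \eqref{eq:inter}. The last assertion follows since $K$ is arbitrary.
\end{proof}

\subsection{Positivity of the limit}

In the model of Section~\ref{sec:model} the initial moment was known to exceed the total loss. Here we only know $|m(s)-m_\infty|\le Cs^{-1/2}$, which does not exclude $m_\infty=0$. We give up the region near the interface: beyond $z=8\log t$ the loss rate $U$ is uniformly integrable in time, and a subsolution vanishing on that curve survives. The curve is straight in the frame with $h=\eta_0-8$, where \eqref{eq:conj} is again available.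

\begin{lemma}\label{lem:pos}
$\alpha_1>0$.
\end{lemma}

\begin{proof}
Let $h=\eta_0-8$, $z'=z-8\log t$, and let $\omega',V',E'$ be $\omega_h,V_h,E_h$ in the variable $z'$. Put $g'=U/E'$. For $z'>0$ and $t\ge T$, \eqref{eq:upper} gives $U\le C'e^{-z/4}\le C't^{-2}$. Let
\[
\underline g=\underline\theta\,t^{-3/2}z'e^{-\gamma_+z'^2},\qquad\underline\theta=e^{D't^{-1/2}},\qquad\tfrac12D'=\tfrac32+2h^2+C' .
\]
By \eqref{eq:Lplus}, \eqref{eq:gauss} and \eqref{eq:gammapm} with $\zeta$ replaced by $z'$,
\[
\frac{\underline g_t-\underline g_{z'z'}-(V'-U)\underline g}{\underline g}\le-\frac{D'}2t^{-3/2}+\frac32t^{-3/2}-\frac18z'^2t^{-5/2}-V'+C't^{-2}\le0,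
\]
because $-V'\le\frac1{16}z'^2t^{-5/2}+h^2t^{-3/2}+h^2t^{-2}$ by \eqref{eq:amgm}, and $t^{-2}\le t^{-3/2}$.

At $t=T$, \eqref{eq:crudelow} gives $g'(T,z')\ge\exp\big(-\frac{z'^2}{4(T-1)}-O(z')\big)$ as $z'\to\infty$. The inequality $\gamma_+(T)>\frac1{4(T-1)}$ is equivalent to $T^{1/2}-1-T^{-1/2}>0$, true for $T\ge3$. So $g'/\underline g\to\infty$ as $z'\to\infty$, and since $g'$ is positive and continuous on $z'\ge0$, we have $g'\ge\delta\underline g$ at $t=T$ for some $\delta>0$. At $z'=0$, $g'>0=\underline g$. The function $w=U-\delta E'\underline g$ is bounded on bounded time intervals, and by \eqref{eq:conj} it satisfies $\mathcal P_hw-(1-U)w\ge0$ on $z'>0$. Lemma~\ref{lem:comp} with $c=1-U$ gives $g'\ge\delta\underline g$ for $t\ge T$, $z'\ge0$.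

Along $z=t^{1/4}$ we have $\omega z-\omega'z'=8\log t-\frac{\eta_0z}{2t}+\frac{hz'}{2t}=8\log t+o(1)$, so $g/g'=t^{-8}e^{\omega z-\omega'z'}\to1$; also $z'/z\to1$, $\gamma_+z'^2\to0$ and $\underline\theta\ge1$. Hence $\liminf t^{3/2}g/z\ge\delta$ along this curve, and Proposition~\ref{prop:moment} gives $\alpha_1\ge\delta$.
\end{proof}

\section{Across the interface}\label{sec:interface}

Estimate \eqref{eq:inter} carries an error $O(1)$ in $t^{3/2}g$, so it says nothing at $z=0$. But for $\eta<\frac32$ the rescaled functions $t^{3/2}g$ converge to solutions, defined for all times, of the \emph{linear} equation, and such a solution is determined by its slope at $+\infty$.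

\begin{proposition}\label{prop:interface}
Let $\eta<\frac32$ and $\alpha=\alpha_1/\kappa$. Then $t^{3/2}g(t,z)\to\alpha\phi(z)$ locally uniformly in $z\in\mathbb R$. Consequently $t^NU(t,z)\to\alpha\phi(z)e^{-z}$ locally uniformly, and $U(t,0)=\alpha t^{-N}(1+o(1))$.
\end{proposition}

\begin{proof}
Let $t_n\to\infty$ and $G_n(s,z)=t_n^{3/2}g(t_n+s,z)$. By Proposition~\ref{prop:upper}, $0\le G_n\le C\phi$ for $s\ge-t_n/2$ and $n$ large. Locally uniformly, $V(t_n+s,z)\to0$, and $U(t_n+s,z)\to0$ because $U\le Ct^{-N}e^{-\omega z}\phi$ and $N>0$; this is where $\eta<\frac32$ enters. By (C) a subsequence converges locally uniformly on $\mathbb R^2$ to a solution $G$ of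
\[
\mathcal HG:=G_s-G_{zz}+a\mathbf 1_{\{z\le0\}}G=0,\qquad0\le G\le C\phi,
\]
classical off $z=0$ and with $G_z$ continuous. Since $t_n/(t_n+s)\to1$, \eqref{eq:inter} at $z=K$ gives $|G(s,K)-\alpha_1K|\le C$ for all $s$ and all $K\ge1$.

Let $H=G-\alpha\phi$, so $\mathcal HH=0$ off $z=0$. From $\alpha\phi(K)=\alpha+\alpha_1K$ we get $|H(s,K)|\le C+\alpha=\varepsilon_K\phi(K)$ with $\varepsilon_K=\frac{C+\alpha}{1+\kappa K}\to0$ as $K\to\infty$. To propagate this bound to $z\le K$ we need a positive function that decays in time, so that the data at a remote initial time are forgotten. Let $\nu=\min(1/K,\kappa)$, and $\psi=1$ for $z\le0$, $\psi=\cos\nu z$ for $0\le z\le K$. Then $\psi\in C^1$ and $\psi\ge\cos1>0$. Moreover $\psi''-a\mathbf 1_{\{z\le0\}}\psi\le-\nu^2\psi$ off $z=0$: on the left this reads $-\kappa^2\le-\nu^2$, on the right it is an equality. So $\mathcal H(e^{-\nu^2s}\psi)\ge0$. The function $H$ is bounded on $z\le K$ because $\phi$ is; choose $C_K$ with $|H|\le C_K\cos1$ there. The functions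
\[
w_\pm(s,z)=\varepsilon_K\phi+C_Ke^{-\nu^2(s+n)}\psi\mp H
\]
are bounded on $s\ge-n$, $z\le K$, nonnegative at $s=-n$ and at $z=K$, $C^1$ across $z=0$, and satisfy $\mathcal Hw_\pm\ge0$. Lemma~\ref{lem:comp} with $b=0$, $c=-a\mathbf 1_{\{z\le0\}}$ gives $w_\pm\ge0$. Letting $n\to\infty$ we get $|H|\le\varepsilon_K\phi$ on $z\le K$, and $K\to\infty$ gives $H\equiv0$. The limit does not depend on the sequence, so the first assertion follows. The others follow from $t^NU=e^{-\omega z}t^{3/2}g$ and $\omega\to1$.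
\end{proof}

Since $z=x-X$ for $\eta<\frac32$ and $t/(t-1)\to1$, this is the second assertion of Theorem~\ref{thm:main}.

\section{From the tail to the wave: proof of Theorem~\ref{thm:main}}\label{sec:wave}

Let $\eta<\frac32$, so $N=\frac32-\eta>0$. We pass to the frame of the expected front,
\[
\xi(t)=\frac N\lambda\log t,\qquad y=z+\xi(t)=x-2(t-1)+\eta_1\log t,\qquad\eta_1=\eta+\frac N\lambda=\frac1\lambda\Big(\frac32-\kappa\eta\Big),
\]
and put $W(t,y)=U(t,z)$. The interface is $y=\xi(t)\to\infty$. Behind it the rate is the constant $R$, and Proposition~\ref{prop:interface} supplies the boundary value: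
\begin{equation}\label{eq:W}
\mathcal QW:=\mathcal P_{\eta_1}W-W(R-W)=0\quad(y<\xi(t)),\qquad W(t,\xi(t))=\alpha e^{-\lambda\xi(t)}(1+o(1)).
\end{equation}
Let $\Lambda=-\lambda^{-1}\log\alpha$ and $\Phi_\epsilon(y)=\Phi_{\lambda,R}(y+\Lambda-\epsilon)$ for $|\epsilon|\le1$. Since $c_\lambda=2$, we have $\Phi_\epsilon''+2\Phi_\epsilon'+\Phi_\epsilon(R-\Phi_\epsilon)=0$, so $\mathcal Q\Phi_\epsilon=\frac{\eta_1}t\Phi_\epsilon'$. Since $\lambda^2=(1-\kappa)^2<R$, we have $\Phi_\epsilon(y)\sim\alpha e^{\lambda\epsilon}e^{-\lambda y}$ as $y\to\infty$. Thus $\Phi_\epsilon$ and $\Phi_{-\epsilon}$ eventually enclose $W$ at the interface. Two defects remain: they need not enclose $W$ at any initial time, and they solve the equation only up to the error $\frac{\eta_1}t\Phi'_{\pm\epsilon}$. Both are repaired by one term $P=\chi(t)e^{-\mu y}$ with $\mu$ between the roots $1\pm\kappa$ of $\mu^2-2\mu+R=0$. For such $\mu$ the exponential decays in time under the linearized flow, so $\chi$ can start large and tend to $0$.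

\medskip\noindent\emph{Step 1: the error term.} We claim $|\Phi_\epsilon'(y)|\le C\min(1,e^{-\lambda y})$. By the mean value theorem there is $y_0\in[y-1,y]$ with $|\Phi_\epsilon'(y_0)|\le S:=\sup_{[y-1,y]}\Phi_\epsilon$. Integrating $(e^{2v}\Phi_\epsilon')'=-e^{2v}\Phi_\epsilon(R-\Phi_\epsilon)$ over $[y_0,y]$ gives $|\Phi_\epsilon'(y)|\le(1+R)S$, and $S\le C\min(1,e^{-\lambda y})$.

The error decays like $e^{-\lambda y}$, more slowly than $P$, but it must be dominated only up to $y=\xi(t)$. Fix $\mu\in(\lambda,1)$ with $(\mu-\lambda)N/\lambda\le\frac12$, and let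
\[
\sigma=-\mu^2+2\mu-R=(\mu-\lambda)(1+\kappa-\mu)>0 .
\]
For $0\le y\le\xi(t)$, $e^{-\lambda y}\le e^{-\mu y}e^{(\mu-\lambda)\xi(t)}\le t^{1/2}e^{-\mu y}$, and for $y<0$, $1\le e^{-\mu y}$. Hence there is $C_2>0$ with
\begin{equation}\label{eq:err}
\frac{|\eta_1|}t|\Phi_\epsilon'(y)|\le C_2t^{-1/2}e^{-\mu y}\qquad(y\le\xi(t),\ |\epsilon|\le1).
\end{equation}

\medskip\noindent\emph{Step 2: the barriers.} Fix $\epsilon\in(0,1)$. The ratios $\Phi_{\pm\epsilon}(\xi(t))/W(t,\xi(t))$ tend to $e^{\pm\lambda\epsilon}$, so there is $T_\epsilon\ge T$ such that for $t\ge T_\epsilon$,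
\[
\frac{|\eta_1|\mu}t\le\frac\sigma2,\qquad\Phi_{-\epsilon}(\xi(t))\le W(t,\xi(t))\le\Phi_\epsilon(\xi(t)).
\]
Let $\dot\chi=-\frac\sigma2\chi+C_2t^{-1/2}$ with $\chi(T_\epsilon)=(M+R)e^{\mu\xi(T_\epsilon)}$. From
\[
\chi(t)=\chi(T_\epsilon)e^{-\sigma(t-T_\epsilon)/2}+C_2\int_{T_\epsilon}^te^{-\sigma(t-\tau)/2}\tau^{-1/2}d\tau
\]
we see that $\chi>0$ and, splitting the integral at $t/2$, that $\chi(t)\to0$. For $P=\chi(t)e^{-\mu y}$, by \eqref{eq:err},
\begin{equation}\label{eq:P}
(\mathcal P_{\eta_1}-R)P=\Big(\dot\chi+\sigma\chi-\frac{\eta_1\mu}t\chi\Big)e^{-\mu y}\ge C_2t^{-1/2}e^{-\mu y}\ge\frac{|\eta_1|}t|\Phi'_{\pm\epsilon}|,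
\end{equation}
and $P(T_\epsilon,y)\ge M+R$ for $y\le\xi(T_\epsilon)$. We compare on $t\ge T_\epsilon$, $y\le\xi(t)$.

From above: $\mathcal Q(\Phi_\epsilon+P)=\frac{\eta_1}t\Phi_\epsilon'+(\mathcal P_{\eta_1}-R)P+2\Phi_\epsilon P+P^2\ge0$. The function $w=\Phi_\epsilon+P-W\ge-M$ is nonnegative at $t=T_\epsilon$ and at $y=\xi(t)$. By \eqref{eq:diff}, Lemma~\ref{lem:comp} applies with $c=R-W-\Phi_\epsilon-P\le R$, and $W\le\Phi_\epsilon+P$.

From below: $\mathcal Q(\Phi_{-\epsilon}-P)=\frac{\eta_1}t\Phi_{-\epsilon}'-(\mathcal P_{\eta_1}-R)P-P(2\Phi_{-\epsilon}-P)$, which is nonpositive where $P<\Phi_{-\epsilon}$. The function $w=W-\Phi_{-\epsilon}+P\ge-R$ is nonnegative at $t=T_\epsilon$ and at $y=\xi(t)$. Where $w<0$ we have $\Phi_{-\epsilon}-P>W\ge0$, so there the differential inequality holds with $c=R-W-(\Phi_{-\epsilon}-P)\le R$. Hence $W\ge\Phi_{-\epsilon}-P$.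

For $y\ge-L$ we have $P\le\chi(t)e^{\mu L}\to0$, and $|\Phi_{\pm\epsilon}-\Phi_0|\le\epsilon\|\Phi_0'\|_\infty$. As $\epsilon$ is arbitrary,
\begin{equation}\label{eq:middle}
\lim_{t\to\infty}\ \sup_{-L\le y\le\xi(t)}|W(t,y)-\Phi_0(y)|=0\qquad\text{for every }L>0 .
\end{equation}

\medskip\noindent\emph{Step 3: far behind the front.} For $y\to-\infty$ the term $P$ is large and the barriers are empty; spatially constant barriers take over. Given $\epsilon\in(0,R/2)$, choose $L>0$ with $|\Phi_0-R|\le\epsilon/2$ on $(-\infty,-L]$ and, by \eqref{eq:middle}, $T'$ with $|W(t,-L)-R|\le\epsilon$ for $t\ge T'$. Lemma~\ref{lem:crude} gives $i_0:=\inf_{y\le-L}W(T',y)>0$. Let $\dot v_\pm=v_\pm(R\pm\epsilon-v_\pm)$ with $v_+(T')=\max(M,R+\epsilon)$ and $v_-(T')=\min(i_0,R-\epsilon)$. Then $\mathcal Qv_\pm=\pm\epsilon v_\pm$, $v_+\ge R+\epsilon$, $0<v_-\le R-\epsilon$, and $v_\pm\to R\pm\epsilon$. Lemma~\ref{lem:comp} and \eqref{eq:diff} give $v_-\le W\le v_+$ for $y\le-L$, $t\ge T'$. Therefore $\limsup_t\sup_{y\le-L}|W-\Phi_0|\le2\epsilon$.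

\medskip\noindent\emph{Step 4: ahead of the interface.} For $y\ge\xi(t)$, \eqref{eq:upper} gives $W\le Ct^{-N}$, and $\Phi_0\le Ce^{-\lambda\xi(t)}=Ct^{-N}$. Both tend to $0$.

\medskip
Steps 2--4 give $\sup_y|W(t,y)-\Phi_{\lambda,R}(y+\Lambda)|\to0$. In the original time $t_{\rm o}=t-1$ we have $y=x-2t_{\rm o}+\eta_1\log(t_{\rm o}+1)$. Replacing $\log(t_{\rm o}+1)$ by $\log t_{\rm o}$ changes the argument by $o(1)$, and $\Phi_{\lambda,R}$ is Lipschitz continuous by Step 1. Theorem~\ref{thm:main} is proved. \hfill$\square$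

\begin{remark}
Step 3 needs the hypothesis $\liminf_{x\to-\infty}u_0>0$. If instead $u_0$ has compact support, then $u(t,x)\le e^t\,\Gamma_t*u_0(x)\to0$ as $x\to-\infty$ for each $t$, while the wave tends to $R$, so the supremum in Theorem~\ref{thm:main} is at least $R$ at all times.
\end{remark}

\section{The case $\eta\ge\frac32$: proof of Theorem~\ref{thm:comp}}\label{sec:comp}

Now $\eta_0=\frac32$ and $N=0$, so $U=e^{-\omega z}t^{3/2}g$ is of order one for bounded $z$, and limits of time translates solve a nonlinear equation. The tail estimate \eqref{eq:inter} still fixes their behavior at $+\infty$, and we show that this determines them.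

\subsection{A Liouville theorem}

Let $r$ be a positive constant or $r_0$. An \emph{entire solution} is a bounded, nonnegative, continuous solution on $\mathbb R^2$, in the sense of distributions, of
\begin{equation}\label{eq:entire}
W_s=W_{zz}+2W_z+W(r(z)-W).
\end{equation}
By (R), $W$ lies in $W^{2,1}_{p,\rm loc}$ for all $p<\infty$, $W_z$ is continuous, and $W$ is classical off $z=0$. The bounded positive solutions of the ordinary differential equations in Theorem~\ref{thm:comp} are the positive stationary entire solutions for $r=r_0$. By (C), the translates $W(s_n+\cdot,z_n+\cdot)$ with $z_n\to\pm\infty$ converge along a subsequence to an entire solution for the constant $r(\pm\infty)$.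

\begin{lemma}\label{lem:liouville}
\begin{enumerate}
\item[(i)] If $r\equiv R_0>0$ and $W$ is an entire solution with $\inf W>0$, then $W\equiv R_0$.
\item[(ii)] Let $r\equiv1$ or $r=r_0$, and $A>0$. There is at most one entire solution with $\inf_{s\in\mathbb R,\,z\le K}W>0$ for all $K$ and $\lim_{z\to\infty}\sup_s|z^{-1}e^zW(s,z)-A|=0$. If it exists, it is stationary.
\item[(iii)] Let $r=r_0$. There is at most one entire solution with $\inf W>0$. If it exists, it is stationary and tends to $1-a$ at $-\infty$ and to $1$ at $+\infty$.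
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $v_\pm$ solve $\dot v=v(R_0-v)$ with $v_-(0)=\min(\inf W,R_0)>0$ and $v_+(0)=\max(\sup W,R_0)$. Lemma~\ref{lem:comp} and \eqref{eq:diff} give $v_-(s+n)\le W(s,z)\le v_+(s+n)$ for $s\ge-n$, and $v_\pm(s+n)\to R_0$ as $n\to\infty$.

(ii), (iii) The mechanism is that $kW$ is a strict supersolution when $W>0$ is a solution and $k>1$; the hypotheses prevent the first contact from escaping to infinity. Let $W_1,W_2$ be two solutions as in (ii), or as in (iii). The ratio $W_1/W_2$ is bounded: in (iii) because $\inf W_2>0$; in (ii) because it tends to $1$ uniformly in $s$ as $z\to\infty$ and $W_2$ is bounded below on each $\{z\le K\}$. Suppose $k:=\sup W_1/W_2>1$, and take $(s_n,z_n)$ along which the ratio tends to $k$, with $z_n\to z_\infty\in[-\infty,\infty]$.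

If $z_\infty=+\infty$, the ratio tends to $1$: in (ii) as just said, in (iii) because the translates of both $W_i$ converge along a subsequence to entire solutions with $r\equiv1$ and positive infimum, hence to $1$ by (i). If $z_\infty=-\infty$, the translates of both $W_i$ converge to entire solutions with $r\equiv r(-\infty)$ and infimum at least $\inf_{z\le0}W_i>0$, hence to the same constant, and the ratio again tends to $1$. Both cases contradict $k>1$.

If $z_\infty$ is finite, the time translates $W_i(s_n+\cdot,\cdot)$ converge along a subsequence to entire solutions $\tilde W_i$ with $\tilde W_2>0$, and $D=k\tilde W_2-\tilde W_1\ge0$ vanishes at $(0,z_\infty)$. Substituting $\tilde W_1=k\tilde W_2-D$,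
\[
D_s-D_{zz}-2D_z=rD-k\tilde W_2^2+\tilde W_1^2=(r-2k\tilde W_2+D)D+k(k-1)\tilde W_2^2 .
\]
The first term is at most $(1+2k\tilde W_2+D)D$ in absolute value, a continuous function vanishing at $(0,z_\infty)$, and the second is continuous and positive. So there are $\delta\in(0,1)$ and $c_1>0$ with $D_s-D_{zz}-2D_z\ge c_1$ on $B=[-\delta^2,0]\times[z_\infty-\delta,z_\infty+\delta]$, off $z=0$. Since $z_\infty$ may be $0$, where $D$ need not be $C^2$, we use a barrier. Let $v=\frac{c_1}7(s+\delta^2)\big(\delta^2-(z-z_\infty)^2\big)$. On $B$,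
\[
v_s-v_{zz}-2v_z=\tfrac{c_1}7\big[\delta^2-(z-z_\infty)^2+(s+\delta^2)\big(2+4(z-z_\infty)\big)\big]\le\tfrac{c_1}7(1+6)=c_1 .
\]
Also $v=0$ on $\partial_pB$, and $D-v$ is $C^1$ in $z$. Lemma~\ref{lem:comp} with $b=2$, $c=0$ gives $D(0,z_\infty)\ge v(0,z_\infty)=\frac{c_1}7\delta^4>0$, a contradiction.

So $W_1\le W_2$, and by symmetry $W_1=W_2$. The hypotheses are invariant under time translation, so the solution is stationary. The limits in (iii) follow from (i) applied to translates with $z_n\to\pm\infty$.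
\end{proof}

\subsection{A lower bound behind the front}

To apply Lemma~\ref{lem:liouville} we need $U$ to stay away from $0$ on the left. With $C$ as in \eqref{eq:inter}, fix $K_1\ge1$ with $C/K_1\le\alpha_1/2$; here Lemma~\ref{lem:pos} is used. Then $\liminf_tU(t,K_1)\ge\frac12\alpha_1K_1e^{-K_1}$, so there are $T_1\ge T$ and $c>0$ with $U(t,K_1)\ge c$ for $t\ge T_1$. By Lemma~\ref{lem:crude}, $c_0:=\min\{c,\,1-a,\,\inf_{z\le K_1}U(T_1,z)\}>0$. The constant $c_0$ is a subsolution since $c_0(\mathbf r-c_0)\ge0$, and Lemma~\ref{lem:comp} with $w=U-c_0$, $j=\iota$, $c$ replaced by $\mathbf r-U-c_0$, gives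
\begin{equation}\label{eq:behind}
U(t,z)\ge c_0\qquad(t\ge T_1,\ z\le K_1).
\end{equation}
We record a consequence. Let $t_n\to\infty$, $z_n\to-\infty$ and $z_n-\iota(t_n)\to\pm\infty$. Since $\iota(t_n+s)-\iota(t_n)\to0$ locally uniformly, (C) and \eqref{eq:U} show that a subsequence of $U(t_n+\cdot,z_n+\cdot)$ converges to an entire solution for the constant $r_0(\pm\infty)$, with infimum at least $c_0$ by \eqref{eq:behind}. By Lemma~\ref{lem:liouville}(i),
\begin{equation}\label{eq:plateau}
U(t_n,z_n)\to1\ \text{ if }z_n-\iota(t_n)\to+\infty,\qquad U(t_n,z_n)\to1-a\ \text{ if }z_n-\iota(t_n)\to-\infty .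
\end{equation}

\subsection{Convergence}

\emph{Bounded $z$.} Let $t_n\to\infty$. By (C) a subsequence of $U(t_n+s,z)$ converges locally uniformly to an entire solution $U_\infty$, with $r=r_0$ if $\eta=\frac32$ and $r\equiv1$ if $\eta>\frac32$, because then $\iota(t)\to-\infty$. By \eqref{eq:inter} with $K=z$ and $\omega\to1$,
\[
|z^{-1}e^zU_\infty(s,z)-\alpha_1|\le C/z\qquad(z\ge1,\ s\in\mathbb R).
\]
In particular $U_\infty\ge\frac12\alpha_1ze^{-z}$ for $z\ge K_1$, which together with \eqref{eq:behind} gives $\inf_{s,\,z\le K}U_\infty>0$ for all $K$. By Lemma~\ref{lem:liouville}(ii) with $A=\alpha_1$, $U_\infty$ is stationary and independent of the sequence, so $U(t,\cdot)\to U_\infty$ locally uniformly. For $\eta=\frac32$ we call the limit $\Psi$; it has the properties stated in Theorem~\ref{thm:comp}(a), and the lemma gives its uniqueness. For $\eta>\frac32$ and $e^{-\Lambda}=\alpha_1$, the wave $\Phi_{1,1}(z+\Lambda)$ has speed $2$, satisfies $z^{-1}e^z\Phi_{1,1}(z+\Lambda)\to e^{-\Lambda}$, and is bounded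 below on each $(-\infty,K]$; hence $U_\infty=\Phi_{1,1}(\cdot+\Lambda)$.

\medskip\noindent\emph{Proof of (a).} Here $\iota\equiv0$ and $z=x-X$. It suffices to show that $U(t_n,z_n)-\Psi(z_n)\to0$ whenever $t_n\to\infty$ and $z_n$ has a limit in $[-\infty,\infty]$. A finite limit is covered by local uniform convergence. If $z_n\to+\infty$, then $U\le C(1+z_n)e^{-z_n/2}\to0$ by \eqref{eq:upper} and $\Psi(z_n)\to0$. If $z_n\to-\infty$, then $U(t_n,z_n)\to1-a$ by \eqref{eq:plateau}, and $\Psi(z_n)\to1-a$ by Lemma~\ref{lem:liouville}(i) applied to the translates of $\Psi$.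

\medskip\noindent\emph{Proof of (b).} In the frame $h=\eta$, which follows the interface, the function $\tilde U(t,z)=U(t,\iota(t)+z)$ solves $\mathcal P_\eta\tilde U=\tilde U(r_0-\tilde U)$, and the drift $2-\eta/t$ tends to $2$. Since $\iota(t)\to-\infty$, \eqref{eq:behind} shows that the limits of $\tilde U(t_n+\cdot,\cdot)$ are entire solutions for $r_0$ with infimum at least $c_0$. By Lemma~\ref{lem:liouville}(iii) they all equal one stationary solution $\Theta$, which is unique and has the stated limits, and $\tilde U(t,\cdot)\to\Theta$ locally uniformly.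

Let $t_n\to\infty$, let $z_n$ be arbitrary, and put $\tilde z_n=z_n-\iota(t_n)$, which is $x-X$. Passing to a subsequence, both $z_n$ and $\tilde z_n$ have limits in $[-\infty,\infty]$, and $\tilde z_n\to+\infty$ unless $z_n\to-\infty$. Write $U_n=U(t_n,z_n)$, $\Phi_n=\Phi_{1,1}(z_n+\Lambda)$, $\Theta_n=\Theta(\tilde z_n)$. There are five cases.
\begin{itemize}
\item $z_n\to+\infty$: $U_n\to0$ by \eqref{eq:upper}, $\Phi_n\to0$, $\Theta_n\to1$.
\item $z_n$ bounded: $U_n-\Phi_n\to0$, $\Theta_n\to1$.
\item $z_n\to-\infty$, $\tilde z_n\to+\infty$: $U_n\to1$ by \eqref{eq:plateau}, $\Phi_n\to1$, $\Theta_n\to1$.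
\item $z_n\to-\infty$, $\tilde z_n$ bounded: $U_n-\Theta_n\to0$, $\Phi_n\to1$.
\item $z_n\to-\infty$, $\tilde z_n\to-\infty$: $U_n\to1-a$ by \eqref{eq:plateau}, $\Theta_n\to1-a$, $\Phi_n\to1$.
\end{itemize}
In each case $U_n-\Phi_n-\Theta_n+1\to0$. In the original time $z=x-2t_{\rm o}+\frac32\log(t_{\rm o}+1)$, and $\log(t_{\rm o}+1)$ may be replaced by $\log t_{\rm o}$ because $\Phi_{1,1}$, being continuous with limits at $\pm\infty$, is uniformly continuous. This is (b).

\subsection{Failure of \eqref{eq:star}}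

Suppose that \eqref{eq:star} holds with a bounded function $\Lambda(\cdot)$.

If $\eta=\frac32$, then $\frac1\lambda(\frac32-\kappa\eta)=\frac32$, so the argument of the wave in \eqref{eq:star} is $z+\Lambda(t_{\rm o})+o(1)$. Along a sequence of times with $\Lambda\to\bar\Lambda$, part (a) gives $\Psi=\Phi_{\lambda,R}(\cdot+\bar\Lambda)$. But $e^{\lambda z}\Psi(z)\sim\alpha_1ze^{-\kappa z}\to0$, while $e^{\lambda z}\Phi_{\lambda,R}(z+\bar\Lambda)\to e^{-\lambda\bar\Lambda}>0$.

If $\eta>\frac32$, then \eqref{eq:star} and $\Phi_{\lambda,R}<1-a$ give $\limsup_t\sup_zU(t,z)\le1-a$. But $U(t,z)\to\Phi_{1,1}(z-\log\alpha_1)$ for each $z$, and this limit exceeds $1-a$ for $z$ near $-\infty$.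

Both cases are contradictory. Together with Theorem~\ref{thm:main} this gives the equivalence, and Theorem~\ref{thm:comp} is proved. \hfill$\square$

\begin{thebibliography}{9}

\bibitem{LWY}
King-Yeung Lam, Chang-Hong Wu and Xiao Yu,
\emph{Invasion Fronts in Shifting Habitats and Competition Systems: A Hamilton-Jacobi Approach and Nonlocal Effects},
arXiv:2607.29001 (2026).

\end{thebibliography}
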